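\title{Local finiteness and the dimension of $n$-generated co-Heyting algebras}

\begin{abstract}
For integers $n\ge1$ and $d\ge0$, let $\mathcal V_{n,d}$ be the variety of co-Heyting algebras all of whose $n$-generated subalgebras have dimension at most $d$. We prove that $\mathcal V_{n,d}$ is locally finite if and only if $d=0$, or $n\ge2$ and $d\le 2n-1$. More precisely, every infinite finitely generated co-Heyting algebra has, for each $n\ge2$, an $n$-generated subalgebra of dimension at least $2n$, and this bound is attained. The lower bound is proved by passing to a quotient that is the algebra of finite upsets of a poset with three finiteness and rigidity properties. The upper bound comes from a family of wide posets, in which a potential function counts how many levels $n$ generators can tell apart.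
\end{abstract}

\section{Introduction}

A \emph{co-Heyting algebra} is a bounded distributive lattice $(L,\vee,\wedge,\mathbf 0,\mathbf 1)$ with a binary operation $-$ such that
\[
a-b\le c\iff a\le b\vee c\qquad(a,b,c\in L).
\]
For instance, the closed subsets of a topological space form a co-Heyting algebra in which $a-b$ is the closure of $a\setminus b$. Co-Heyting algebras form a variety in the language $\{\vee,\wedge,-,\mathbf 0,\mathbf 1\}$, and subalgebras and homomorphisms always refer to this language. A \emph{prime filter} of $L$ is a proper filter $Q$ such that $a\vee b\in Q$ implies $a\in Q$ or $b\in Q$. The \emph{dimension} $\dim L$ is the supremum of the integers $d$ for which there is a chain $Q_0\subsetneq Q_1\subsetneq\dots\subsetneq Q_d$ of prime filters of $L$; it may be infinite.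

For $n\ge1$ and $d\ge0$ let $\mathcal V_{n,d}$ be the class of co-Heyting algebras $L$ such that every subalgebra of $L$ generated by $n$ (not necessarily distinct) elements has dimension at most $d$. A variety is \emph{locally finite} if its finitely generated members are finite. The following facts are known. The class $\mathcal V_{n,d}$ is a variety, axiomatized by one equation $t_{n,d+1}=\mathbf 0$ in $n$ variables. A variety $\mathcal V$ of co-Heyting algebras is locally finite if and only if for every $n\ge1$ there is an integer $d(n)$ with $\mathcal V\subseteq\mathcal V_{n,d(n)}$. The variety $\mathcal V_{n,0}$ is the variety of Boolean algebras, which is locally finite; the varieties $\mathcal V_{1,d}$ with $d>1$ are pairwise distinct and not locally finite; and $\mathcal V_{n,d}\subseteq\mathcal V_{m,d}$ for $m\le n$. The criterion for local finiteness involves all $n$ at once, and one can ask when a single condition suffices. This is the question posed by Darni\`ere and Junker \cite{DJ}: \emph{for which pairs $(n,d)$ is $\mathcal V_{n,d}$ locally finite?}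

\begin{theorem}\label{thm:main}
The variety $\mathcal V_{n,d}$ is locally finite if and only if $d=0$, or $n\ge2$ and $d\le2n-1$. That is, the set of such pairs is
\[
\{(n,0):n\ge1\}\ \cup\ \{(n,d):n\ge2,\ 0\le d\le 2n-1\}.
\]
\end{theorem}

We prove the following stronger statement.

\begin{theorem}\label{thm:strong}
\begin{itemize}
\item[(A)] Let $L$ be an infinite finitely generated co-Heyting algebra. For every $n\ge2$, $L$ has a subalgebra generated by $n$ elements of dimension at least $2n$; for $n=1$ it has one of dimension at least $1$. Hence a variety contained in $\mathcal V_{n,2n-1}$ for a single $n\ge2$ is locally finite.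
\item[(B)] For every $m\ge1$ there is an infinite finitely generated co-Heyting algebra in which the maximal dimension of an $n$-generated subalgebra is exactly $2n$ for each $2\le n\le m$, and exactly $1$ for $n=1$.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
If $(n,d)=(1,0)$, or $n\ge2$ and $d\le2n-1$, then by (A) no infinite finitely generated algebra lies in $\mathcal V_{n,d}$. If $n=1$ and $d\ge1$, or $n\ge2$ and $d\ge2n$, then $\mathcal V_{n,d}$ contains the infinite finitely generated algebra of (B) with $m=n$.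
\end{proof}

What should one expect? An infinite finitely generated algebra $L$ has infinite dimension (Remark~\ref{rem:infinite-dim}), so a bound on the dimension of the whole algebra forces local finiteness. The class $\mathcal V_{n,d}$ only tests $n$ elements at a time, while $L$ may need far more generators; the question is how much of the infinite dimension of $L$ can be seen by $n$ well-chosen elements. Dimension $n$ can always be seen, by spending one generator on each step of a chain. For $n=1$ one cannot do better in general: there is a simple way to make every one-generated subalgebra have at most three elements (Example~\ref{ex:ladder}). That device is defeated by a second generator, and in Example~\ref{ex:ladder} two elements already generate a subalgebra of infinite dimension. One might therefore guess that two generators always see infinite dimension, so that $\mathcal V_{n,d}$ would be locally finite for all $d$ as soon as $n\ge2$. Theorem~\ref{thm:strong} says that the truth lies between the two guesses $n$ and $\infty$: in the worst case $n\ge2$ generators see dimension exactly $2n$.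

Section~\ref{sec:tools} translates dimension into chains of points of a poset separated by upsets. Section~\ref{sec:examples} introduces the posets on which everything takes place and computes one two-generated algebra of dimension exactly $4$ by hand; both halves of the proof are visible there. Section~\ref{sec:reduction} reduces (A) to such posets, Section~\ref{sec:lower} proves (A), and Section~\ref{sec:upper} proves (B). The proofs do not use the known facts quoted above.

\section{Upsets, separated chains and types}\label{sec:tools}

\subsection*{Heyting algebras of upsets}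
A \emph{Heyting algebra} is a bounded distributive lattice with an operation $\to$ such that $c\le a\to b\iff c\wedge a\le b$. A lattice $L$ is a co-Heyting algebra if and only if the opposite lattice $L^{\mathrm{op}}$ is a Heyting algebra, with $a\to b:=b-a$. Subalgebras, generating sets and homomorphisms of $L$ and $L^{\mathrm{op}}$ are the same. The prime filters of $L^{\mathrm{op}}$ are the complements of the prime filters of $L$, so $\dim L=\dim L^{\mathrm{op}}$. \emph{From now on we work with Heyting algebras}, and $\langle a_1,\dots,a_n\rangle$ denotes the Heyting subalgebra generated by $a_1,\dots,a_n$.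

Let $P$ be a poset and $x\in P$. We write ${\uparrow}x=\{y:y\ge x\}$, ${\Uparrow}x=\{y:y>x\}$, dually ${\downarrow}x$ and ${\Downarrow}x$, and ${\downarrow}S=\bigcup_{x\in S}{\downarrow}x$. ``Below'' means $\le$ and ``strictly below'' means $<$. We write $x\parallel y$ if $x$ and $y$ are incomparable, $\mathrm{Inc}(x)$ for the set of elements incomparable with $x$, and $\mathrm{Cov}(x)$ and $\mathrm{LC}(x)$ for the sets of upper covers and lower covers of $x$. The upsets of $P$ form a Heyting algebra $\mathrm{Up}(P)$ under $\cup$, $\cap$ and
\[
U\to V=P\setminus{\downarrow}(U\setminus V);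
\]
thus $x\notin U\to V$ if and only if some $z\ge x$ lies in $U\setminus V$. One special case drives most computations below:
\begin{equation}\label{eq:cut}
\text{if $U\setminus V$ has a greatest element $y$, then } U\to V=P\setminus{\downarrow}y .
\end{equation}

\subsection*{Dimension through chains of points}
Let $\mathfrak B$ be a subalgebra of $\mathrm{Up}(P)$. A \emph{separated chain of length $k$ over $\mathfrak B$} consists of points $x_1>\dots>x_k$ of $P$ and sets $W_1,\dots,W_{k-1}\in\mathfrak B$ with $x_i\in W_i$ and $x_{i+1}\notin W_i$ for $1\le i<k$. Each point of $P$ defines a prime filter of $\mathfrak B$, so a separated chain gives a chain of prime filters. But $\mathfrak B$ may have prime filters that do not come from points, so the converse needs an argument. It uses the terms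
\[
\mathrm{bd}_0=0,\qquad \mathrm{bd}_k(w_1,\dots,w_k)=w_k\vee\bigl(w_k\to\mathrm{bd}_{k-1}(w_1,\dots,w_{k-1})\bigr).
\]

\begin{lemma}\label{lem:bd}
Let $W_1,\dots,W_k\in\mathrm{Up}(P)$ and $x\in P$. Then $x\notin\mathrm{bd}_k(W_1,\dots,W_k)$ if and only if there are $y_1>\dots>y_k>y_{k+1}=x$ with $y_i\in W_i$ and $y_{i+1}\notin W_i$ for $1\le i\le k$.
\end{lemma}

\begin{proof}
For $k=0$ both sides hold for every $x$. For $k\ge1$, $x\notin\mathrm{bd}_k$ means that $x\notin W_k$ and some $y\ge x$ lies in $W_k\setminus\mathrm{bd}_{k-1}$. Such a $y$ differs from $x$, and the induction hypothesis applied to $y_k=y$ gives the rest of the chain.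
\end{proof}

\begin{lemma}\label{lem:dim}
Let $\mathfrak B$ be a subalgebra of $\mathrm{Up}(P)$ and $k\ge0$. Then $\dim\mathfrak B\ge k$ if and only if there is a separated chain of length $k+1$ over $\mathfrak B$.
\end{lemma}

\begin{proof}
Given a separated chain $x_1>\dots>x_{k+1}$, the sets $Q_i=\{W\in\mathfrak B:x_i\in W\}$ are prime filters, $Q_{i+1}\subseteq Q_i$ because the members of $\mathfrak B$ are upsets, and $W_i\in Q_i\setminus Q_{i+1}$.

Conversely, let $Q_1\supsetneq\dots\supsetneq Q_{k+1}$ be prime filters of $\mathfrak B$ and pick $W_i\in Q_i\setminus Q_{i+1}$. Put $D_i=\mathrm{bd}_i(W_1,\dots,W_i)$. We show $D_i\notin Q_{i+1}$ by induction. First, $D_0=\emptyset\notin Q_1$. Suppose $D_i\in Q_{i+1}$ with $i\ge1$. Since $Q_{i+1}$ is prime and $W_i\notin Q_{i+1}$, we get $W_i\to D_{i-1}\in Q_{i+1}\subseteq Q_i$. As $W_i\in Q_i$ and $W_i\cap(W_i\to D_{i-1})\subseteq D_{i-1}$, this gives $D_{i-1}\in Q_i$, against the induction hypothesis. So $D_k\notin Q_{k+1}$, hence $D_k\ne P$, and Lemma~\ref{lem:bd} applied to a point outside $D_k$ gives the chain.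
\end{proof}

\subsection*{Types}
To bound a dimension from above we must show that certain points are not separated by any member of $\mathfrak B$. Let $\mathfrak B=\langle p_1,\dots,p_n\rangle\subseteq\mathrm{Up}(P)$. Write $x\equiv y$ if $x$ and $y$ lie in the same members of $\mathfrak B$. The class $[x]$ of $x$ is its \emph{type}, and $[S]=\{[x]:x\in S\}$. The \emph{color} of $x$ is $c(x)=\{i:x\in p_i\}$; it depends only on the type, so $c(\sigma)$ makes sense for a type $\sigma$. Finally $T(x)=[{\Uparrow}x]$ is the set of types seen strictly above $x$. The next lemma says that the type of $x$ is determined by $c(x)$ and $T(x)$, and that a point which sees exactly what $y$ sees together with $y$ itself, and has the color of $y$, is a copy of $y$.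

\begin{lemma}\label{lem:types}
Let $x,y\in P$.
\begin{itemize}
\item[(a)] If $c(x)=c(y)$ and $T(x)=T(y)$, then $x\equiv y$.
\item[(b)] If $c(x)=c(y)$ and $T(x)=T(y)\cup\{[y]\}$, then $x\equiv y$.
\item[(c)] Suppose that all principal upsets of $P$ are finite. If $x\equiv x'$ and $z\ge x$, then $z\equiv z'$ for some $z'\ge x'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a), (b) We show $x\in W\Leftrightarrow y\in W$ by induction on a term defining $W\in\mathfrak B$. For generators this is $c(x)=c(y)$, and the constants, $\cup$ and $\cap$ are immediate. Let $W=U\to V$ with $U,V\in\mathfrak B$. The set $U\setminus V$ is a union of types, so $x\notin W$ if and only if $x\in U\setminus V$ or some type in $T(x)$ is contained in $U\setminus V$; the same holds for $y$. By induction $x\in U\setminus V\Leftrightarrow y\in U\setminus V$. In case (a) the two conditions are now identical. In case (b) the condition for $x$ has the extra alternative $[y]\subseteq U\setminus V$, which is the alternative $y\in U\setminus V$ already present.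

(c) Suppose that each of the finitely many $z'\ge x'$ is separated from $z$ by some $W_{z'}\in\mathfrak B$. Let $U$ be the intersection of those $W_{z'}$ that contain $z$ and $V$ the union of those that do not (an empty intersection is $P$, an empty union is $\emptyset$). Then $z\in U\setminus V$, and no $z'\ge x'$ lies in $U\setminus V$. So $x'\in U\to V$ and $x\notin U\to V$, contradicting $x\equiv x'$.
\end{proof}

When principal upsets are finite, (c) shows that $\Theta(\sigma):=[{\uparrow}y]=T(y)\cup\{\sigma\}$ does not depend on the choice of the point $y$ of type $\sigma$, and (b) takes the form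
\begin{equation}\label{eq:copy}
c(x)=c(\sigma)\ \text{ and }\ T(x)=\Theta(\sigma)\quad\Longrightarrow\quad[x]=\sigma .
\end{equation}

\section{Tame posets and two examples}\label{sec:examples}

\begin{definition}\label{def:tame}
An infinite poset $E$ is \emph{tame} if
\begin{itemize}
\item[(T1)] ${\uparrow}x$ is finite for every $x\in E$;
\item[(T2)] $E\setminus{\downarrow}x$ is finite for every $x\in E$;
\item[(T3)] there is a finite upset $\Sigma_0$ such that every $x\notin\Sigma_0$ has at least two upper covers, and $x,x'\notin\Sigma_0$ with ${\Uparrow}x={\Uparrow}x'$ implies $x=x'$.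
\end{itemize}
\end{definition}

Conditions (T1) and (T2) describe the shape of $E$: it descends without end, and every point is eventually above everything. Condition (T3) is the trace of finite generation: far down all points have the same color, and Lemma~\ref{lem:types}(a),(b) would identify two points with the same ${\Uparrow}$, or a point with its unique cover. Note that (T3) forces $\max E\subseteq\Sigma_0$.

We use the following consequences of (T1) and (T2) for an infinite poset $E$.
\begin{itemize}
\item[(P1)] $\mathrm{Inc}(x)\subseteq E\setminus{\downarrow}x$ is finite. Hence antichains are finite; in particular $\mathrm{LC}(x)$ and $\max S$ (for $S\subseteq E$) are finite.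
\item[(P2)] For a finite set $S$, all but finitely many points of $E$ are strictly below all points of $S$.
\item[(P3)] If $x<y$, then $c\le y$ for some $c\in\mathrm{Cov}(x)$ and $x\le z$ for some $z\in\mathrm{LC}(y)$: take a minimal element of ${\Uparrow}x\cap{\downarrow}y$ and a maximal element of ${\uparrow}x\cap{\Downarrow}y$, both finite sets. In particular ${\Uparrow}x=\bigcup_{c\in\mathrm{Cov}(x)}{\uparrow}c$.
\item[(P4)] Every element $x$ of a subset $S$ is below a maximal element of $S$, since $S\cap{\uparrow}x$ is finite. The upset generated by a finite set is finite.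
\end{itemize}
For such $E$ let $A(E)$ consist of $E$ and all finite upsets of $E$. It is an infinite subalgebra of $\mathrm{Up}(E)$: if $U\subseteq V$ then $U\to V=E$, and if $x\in U\setminus V$ then $U\to V\subseteq E\setminus{\downarrow}x$ is finite by (T2).

\begin{lemma}\label{lem:top}
If $E$ has a greatest element $t$ and $p\in A(E)\setminus\{\emptyset,E\}$, then $\langle p\rangle=\{\emptyset,p,E\}$ has dimension $1$. Hence the maximal dimension of a one-generated subalgebra of $A(E)$ is $1$.
\end{lemma}

\begin{proof}
Since $t\in p$ we have $p\to\emptyset=E\setminus{\downarrow}p=\emptyset$, so the chain $\{\emptyset,p,E\}$ is closed under $\to$. Its prime filters are $\{E\}\subsetneq\{p,E\}$. For $p\in\{\emptyset,E\}$ the algebra $\langle p\rangle=\{\emptyset,E\}$ has dimension $0$.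
\end{proof}

\begin{example}[The ladder]\label{ex:ladder}
Let $\Lambda=\{a_0,a_1,a_2,\dots\}$ with $a_j<a_i$ if and only if $j\ge i+2$, and let $G_j=\{a_0,\dots,a_j\}$, $G_{-1}=\emptyset$. Then ${\Uparrow}a_j=G_{j-2}$ for $j\ge1$, $\Lambda\setminus{\downarrow}a_j=G_{j-1}\cup\{a_{j+1}\}={\uparrow}a_{j+1}$, and $\mathrm{Cov}(a_j)=\{a_{j-2},a_{j-3}\}$ for $j\ge3$. So $\Lambda$ is tame with $\Sigma_0=G_2$. By \eqref{eq:cut},
\[
G_j\to G_{j-1}={\uparrow}a_{j+1},\qquad G_{j+1}=G_j\cup{\uparrow}a_{j+1}.
\]
Thus the pair $G_{j-1},G_j$ generates the next pair, and so on forever. In particular $A(\Lambda)=\langle G_0\rangle$, and it has infinite dimension because $a_0>a_2>a_4>\cdots$ is separated by the sets ${\uparrow}a_{2i}$. Now add a greatest element $t$. By Lemma~\ref{lem:top} one generator sees only dimension $1$ in $A(\Lambda\cup\{t\})$. But the same recursion, with $t$ added to every set, shows that $\{t\}$ and $\{t,a_0\}$ generate $A(\Lambda\cup\{t\})$: the first generator takes over the role of $\emptyset$. This algebra is infinite, two-generated, and lies in $\mathcal V_{1,1}$ after dualizing.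
\end{example}

The ladder is narrow, so once two consecutive points are singled out, every later point is singled out. To stop $n$ generators we need a poset that is finitely generated for the same reason as the ladder (a point is determined by what it fails to lie below) but so wide that $n$ generators leave most points of each level indistinguishable.

\subsection*{The posets $E_N$}
Fix $N\ge5$. Let $E_N=\bigsqcup_{j\ge-1}L_j$, where $L_{-1}=\{t\}$, $L_0=A_0\sqcup B_0$ with $|A_0|=N$ and $|B_0|=1$, and for $j\ge1$, $L_j=A_j\sqcup B_j$ with
\[
A_j=\{x_{\{f\}}:f\in A_{j-1}\},\qquad B_j=\{x_{\{f,f'\}}:f,f'\in A_{j-1},\ f\ne f'\}.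
\]
So $|A_j|=N$ for all $j\ge0$. Write $L_{<j}=\bigcup_{i<j}L_i$ and $F_j=L_{\le j}=L_{<j+1}$. The order is given by ${\Uparrow}t=\emptyset$, ${\Uparrow}x=\{t\}$ for $x\in L_0$, and
\[
{\Uparrow}x_M=L_{<j}\setminus M\qquad(x_M\in L_j,\ j\ge1).
\]
A point of $L_j$, $j\ge1$, is therefore strictly below all of $L_{<j-1}\cup B_{j-1}$ and all but one or two points of $A_{j-1}$. The relation is transitive, since $x<y<z$ forces the levels of $x$ and $z$ to differ by at least $2$. Condition (T1) holds because the levels are finite, and (T2) because $E_N\setminus{\downarrow}x\subseteq F_{j+1}$ for $x\in L_j$. (With $\Sigma_0=F_0$ also (T3) holds: $x_M\in L_j$ is covered by the points of $L_{j-1}\setminus M$, and $L_{<j}\setminus M$ determines $j$ and $M$.)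

\begin{lemma}\label{lem:fg}
$A(E_N)$ is generated by the $N+2$ sets $\{t\}$ and $\{t,v\}$, $v\in L_0$.
\end{lemma}

\begin{proof}
Let $\mathfrak G$ be the subalgebra they generate. We show by induction on $k\ge0$ that $\mathfrak G$ contains all upsets inside $F_k$. For $k=0$ these are $\emptyset$ and unions of generators. Assume the statement for $k$. For $y\in A_k$, the set $F_k\setminus\{y\}$ is an upset, and by \eqref{eq:cut}
\[
F_k\to(F_k\setminus\{y\})=E_N\setminus{\downarrow}y=(F_k\setminus\{y\})\cup\{x_M\in L_{k+1}:y\in M\}\in\mathfrak G .
\]
For $y\ne z$ in $A_k$, intersecting two such sets gives $(F_k\setminus\{y,z\})\cup\{x_{\{y,z\}}\}={\uparrow}x_{\{y,z\}}\in\mathfrak G$. Since $N\ge3$, every point of $F_k\setminus\{y\}$ is above some $x_{\{y,z\}}$, so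
\[
P_y:=\bigcup_{z\ne y}{\uparrow}x_{\{y,z\}}=(F_k\setminus\{y\})\cup\{x_{\{y,z\}}:z\in A_k\setminus\{y\}\}\in\mathfrak G .
\]
The set $P_y\to(F_k\setminus\{y\})$ is the complement of ${\downarrow}\{x_{\{y,z\}}:z\ne y\}$, and inside $F_{k+1}$ it omits only the points $x_{\{y,z\}}$. Its intersection with $E_N\setminus{\downarrow}y$ is $(F_k\setminus\{y\})\cup\{x_{\{y\}}\}={\uparrow}x_{\{y\}}$. So ${\uparrow}x\in\mathfrak G$ for all $x\in L_{k+1}$. An upset $U\subseteq F_{k+1}$ is the union of $U\cap F_k$ and the sets ${\uparrow}x$, $x\in U\cap L_{k+1}$, so $U\in\mathfrak G$.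
\end{proof}

Let $\mathfrak B=\langle p_1,\dots,p_n\rangle\subseteq A(E_N)$. Call a level $j\ge-1$ \emph{innovative} if some type occurs on $L_j$ but not on $L_{<j}$. Level $-1$ is always innovative.

\begin{lemma}\label{lem:innovative}
If $\dim\mathfrak B\ge k$, then at least $k+1$ levels are innovative.
\end{lemma}

\begin{proof}
Take a separated chain $y_1>\dots>y_{k+1}$ (Lemma~\ref{lem:dim}). For a type $\sigma$ let $h(\sigma)$ be the first level on which $\sigma$ occurs; it is innovative. Let $x$ be a point of type $[y_{i+1}]$ on level $h([y_{i+1}])$. By Lemma~\ref{lem:types}(c) some $z\ge x$ has type $[y_i]$, and $[y_i]\ne[y_{i+1}]$ gives $z>x$. So $h([y_i])<h([y_{i+1}])$, and the $k+1$ levels $h([y_i])$ are distinct.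
\end{proof}

\begin{example}[Two generators, dimension four]\label{ex:four}
Let $E=E_N$. Fix $f\ne g$ in $A_0$ and put $b=x_{\{f\}}$, $y=x_{\{g\}}\in A_1$; so $b\parallel f$ and $y<f$. Let
\[
q={\Uparrow}b=F_0\setminus\{f\},\qquad p={\uparrow}x_{\{b,y\}}=(F_1\setminus\{b,y\})\cup\{x_{\{b,y\}}\}.
\]
We show $\dim\langle q,p\rangle=4$.

\emph{Lower bound.} The set $p\setminus q=\{f\}\cup(L_1\setminus\{b,y\})\cup\{x_{\{b,y\}}\}$ has below it $y$ and all of $L_{\ge2}$ (these are below $f$), but neither $b$ nor any point of $q$. So $s:=p\to q=q\cup\{b\}$: the point $b$ has been singled out. By \eqref{eq:cut}, $v_1:=s\to q=E\setminus{\downarrow}b=(F_1\setminus\{b\})\cup\{x_M\in L_2:b\in M\}$. Next, $v_1\setminus p=\{y\}\cup\{x_M\in L_2:b\in M,\ y\notin M\}$ has greatest element $y$, so $v_2:=v_1\to p=E\setminus{\downarrow}y$. Finally $v_2\setminus(p\cup s)=\{x_M\in L_2:y\in M,\ b\notin M\}$ contains a point of $B_2$, so $v_3:=v_2\to(p\cup s)$ misses $L_{\ge3}$, and it contains any $z=x_M\in B_2$ with $b,y\notin M$. For such $z$ and any $w\in L_3$, the chain $t>f>y>z>w$ is separated by $q,p,v_1,v_3$.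

\emph{Upper bound.} We compute types level by level with Lemma~\ref{lem:types}(a),(b), writing colors as subsets of $\{q,p\}$ and naming a type when it may be new.
\begin{center}
\begin{tabular}{c|l|c|l|c}
level & points & color & $T(x)$ & type\\ \hline
$-1$ & $t$ & $\{q,p\}$ & $\emptyset$ & $\tau$\\
$0$ & $L_0\setminus\{f\}$ & $\{q,p\}$ & $\{\tau\}$ & $\tau$\\
$0$ & $f$ & $\{p\}$ & $\{\tau\}$ & $\sigma$\\
$1$ & $L_1\setminus\{b,y\}$ & $\{p\}$ & $\{\tau\}$ or $\{\tau,\sigma\}$ & $\sigma$\\
$1$ & $b$ & $\emptyset$ & $\{\tau\}$ & $\beta$\\
$1$ & $y$ & $\emptyset$ & $\{\tau,\sigma\}$ & $\upsilon$\\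
$2$ & $x_{\{b,y\}}$ & $\{p\}$ & $\{\tau,\sigma\}$ & $\sigma$\\
$2$ & $x_M$, $b\in M$, $y\notin M$ & $\emptyset$ & $\{\tau,\sigma,\upsilon\}$ & $\upsilon$\\
$2$ & $x_M$, $y\in M$, $b\notin M$ & $\emptyset$ & $\{\tau,\sigma,\beta\}$ & $\gamma$\\
$2$ & $x_M$, $b,y\notin M$ & $\emptyset$ & $\{\tau,\sigma,\beta,\upsilon\}$ & $\delta$\\
$3$ & $L_3$ & $\emptyset$ & $\{\tau,\sigma,\beta,\upsilon,\gamma,\delta\}$ & $\varepsilon$\\
$\ge4$ & $L_{\ge4}$ & $\emptyset$ & $\{\tau,\sigma,\beta,\upsilon,\gamma,\delta,\varepsilon\}$ & $\varepsilon$
\end{tabular}
\end{center}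
On level $3$ all points see the same types because $\gamma$ and $\delta$ occur on $B_2$, which is above all of $L_3$; likewise $\varepsilon$ occurs on $B_3$, and the last row follows by induction on the level from \eqref{eq:copy}. At most the five levels $-1,0,1,2,3$ are innovative, so the dimension is at most $4$ by Lemma~\ref{lem:innovative}.
\end{example}

In the ladder the process of singling out points renews itself; in $E_N$ it dies, because the sets $B_j$ carry copies of the types and the small omissions $M$ become invisible. Section~\ref{sec:lower} shows that the first half of Example~\ref{ex:four} can be carried out in every tame poset. Section~\ref{sec:upper} shows that in $E_N$ with $N$ large no choice of generators does better than two innovative levels each.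

\section{Reduction to tame posets}\label{sec:reduction}

\begin{proposition}\label{prop:tame}
Every infinite finitely generated Heyting algebra $A$ has a homomorphic image isomorphic to $A(E)$ for some tame poset $E$.
\end{proposition}

The poset $E$ will be a piece of the space of prime filters of $A$. We recall the Priestley--Esakia representation. Let $X$ be the set of prime filters of $A$ ordered by inclusion, $\varphi(a)=\{x\in X:a\in x\}$, and give $X$ the topology generated by the sets $\varphi(a)$ and their complements; the sets $\varphi(a)\setminus\varphi(b)$ form a base. Then $X$ is compact Hausdorff, and $\varphi$ is an isomorphism of $A$ onto the subalgebra of $\mathrm{Up}(X)$ consisting of the clopen upsets; in particular $\varphi(a\to b)=X\setminus{\downarrow}(\varphi(a)\setminus\varphi(b))$. We identify $A$ with this algebra and note four consequences.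
\begin{itemize}
\item[(X1)] Distinct points of $X$ are separated by a member of $A$, being distinct subsets of $A$.
\item[(X2)] ${\uparrow}x=\bigcap\{\varphi(a):a\in x\}$ is closed.
\item[(X3)] If $U$ is clopen, so is ${\downarrow}U$: by compactness $U$ is a finite union of sets $\varphi(a)\setminus\varphi(b)$, and ${\downarrow}(\varphi(a)\setminus\varphi(b))=X\setminus\varphi(a\to b)$.
\item[(X4)] A nonempty closed set $F$ has a maximal point: for a nonempty chain $K\subseteq F$ the nested closed sets $F\cap{\uparrow}x$, $x\in K$, have a common point by compactness, so Zorn's lemma applies.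
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:tame}]
Let $g_1,\dots,g_m$ generate $A$ and put $c(x)=\{i:x\in g_i\}$. Let $X_k$ be the set of points $x$ such that every chain in ${\uparrow}x$ has at most $k$ elements. These are increasing upsets, $X_0=\emptyset$, and $X_{k+1}=X_k\cup M_k$ with $M_k=\max(X\setminus X_k)$: a point outside $X_k$ lies in $X_{k+1}$ exactly when everything strictly above it lies in $X_k$. The plan is to show that finite generation makes the upper part $\bigcup_kX_k$ discrete with finite layers, and then to look at what lies above a highest point $\zeta$ outside it.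

\emph{Step 1: each $X_k$ is a finite set of isolated points, hence clopen.} Assume this for $k$ and let $x\in M_k$. We want a clopen set around $x$ on which no member of $A$ can make a distinction. Let
\[
C=\{y\in X\setminus X_k:\ c(y)=c(x),\ {\uparrow}y\cap X_k={\uparrow}x\cap X_k\},\qquad C'=C\setminus{\downarrow}\bigl((X\setminus X_k)\setminus C\bigr).
\]
The set $C$ is clopen, because $X_k$ is finite and clopen and ${\downarrow}\{s\}$ is clopen for $s\in X_k$ by (X3); so $C'$ is clopen by (X3). Every point $x_2\in M_k\cap C$ lies in $C'$, because ${\uparrow}x_2\setminus X_k=\{x_2\}\subseteq C$; in particular $x\in C'$. Passing from $C$ to $C'$ secures ${\uparrow}y\subseteq C'\cup X_k$ for $y\in C'$: if $z\ge y$ and $z\notin X_k$, then $z$ is not below a point of $(X\setminus X_k)\setminus C$ since $y$ is not, so $z\in C'$. Now every member of $A$ contains $C'$ or is disjoint from it, by induction on terms. For generators this holds since the color is constant on $C$. For $U\to V$, a point $y\in C'$ lies outside $U\to V$ if and only if $U\setminus V$ meets $C'\cap{\uparrow}y$ or ${\uparrow}y\cap X_k$;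 by induction the first alternative means $C'\subseteq U\setminus V$, and ${\uparrow}y\cap X_k={\uparrow}x\cap X_k$, so the condition does not depend on $y$. By (X1), $C'=\{x\}$. So $x$ is isolated, and it is the only point of $M_k$ with its data $(c(x),{\uparrow}x\cap X_k)$. There are at most $2^m2^{|X_k|}$ data, so $M_k$ is finite.

\emph{Step 2: the poset $E$.} Since $A$ is infinite, so is $X$. If the open sets $X_k$ covered $X$, compactness would give $X=X_k$ for some $k$, which is finite. So $X\setminus\bigcup_kX_k$ is closed and nonempty; let $\zeta$ be a maximal point of it (X4) and $E={\Uparrow}\zeta\subseteq\bigcup_kX_k$. If $E$ were finite it would lie in some $X_k$, and then $\zeta\in X_{k+1}$; so $E$ is infinite. All points of $E$ are isolated, so a closed subset of $X$ contained in $E$ is compact and discrete, hence finite. (T1) holds since ${\uparrow}x\subseteq X_k$ for $x\in X_k$. For (T2), let $x\in E$; then ${\uparrow}\zeta\setminus{\downarrow}x$ is closed by (X2), (X3), and omits $\zeta$, so it equals $E\setminus{\downarrow}x$ and is finite.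

\emph{Step 3: $A(E)$ is an image of $A$.} Since $E$ is an upset of $X$, the map $U\mapsto U\cap E$ is a homomorphism $A\to\mathrm{Up}(E)$: whether a point of $E$ lies in $U\to V$ depends only on points above it, which are in $E$. If $\zeta\in U$ then $U\cap E=E$. Otherwise $U\cap E=U\cap{\uparrow}\zeta$ is closed, hence a finite upset of $E$. Conversely a finite upset of $E$ is a clopen upset of $X$. So the image is $A(E)$.

\emph{Step 4: (T3).} Let $a_i=g_i\cap E$; these generate $A(E)$. Let $\Sigma'$ be the union of those $a_i$ that are not $E$, a finite upset. All points outside $\Sigma'$ have the same color with respect to $a_1,\dots,a_m$. Distinct points have distinct types over $A(E)$, since ${\uparrow}x\in A(E)$ for all $x$. By Lemma~\ref{lem:types}(a), $x,x'\notin\Sigma'$ and ${\Uparrow}x={\Uparrow}x'$ imply $x=x'$. If $x\notin\Sigma'$ and $\mathrm{Cov}(x)=\{e\}$, then ${\Uparrow}x={\uparrow}e$ by (P3), so $T(x)=T(e)\cup\{[e]\}$, and $e\notin\Sigma'$ would give $x\equiv e$ by Lemma~\ref{lem:types}(b); so $e\in\Sigma'$. Let $\Sigma_0$ be the upset generated by $\Sigma'\cup\max E\cup\bigcup_{e\in\Sigma'}\mathrm{LC}(e)$,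 finite by (P1) and (P4). A point $x\notin\Sigma_0$ is not maximal, so it has a cover, and a unique cover $e$ would lie in $\Sigma'$ and put $x$ in $\mathrm{LC}(e)\subseteq\Sigma_0$.
\end{proof}

A lower bound on dimension lifts from an image to the algebra.

\begin{lemma}\label{lem:lift}
Let $\pi\colon A\to A'$ be a surjective homomorphism. If $A'$ has an $n$-generated subalgebra of dimension $\ge k$, so does $A$.
\end{lemma}

\begin{proof}
Lift the generators. The subalgebra $B$ they generate maps onto the given subalgebra $B'$. Preimages in $B$ of prime filters of $B'$ are prime filters, and strict inclusions stay strict because $B\to B'$ is onto.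
\end{proof}

\begin{remark}\label{rem:infinite-dim}
By (P2) a tame poset has points $x_1>x_2>\cdots$, and $x_1>\dots>x_{n+1}$ is separated by ${\uparrow}x_1,\dots,{\uparrow}x_n$. So an infinite finitely generated algebra has an $n$-generated subalgebra of dimension $\ge n$ for every $n$, and, pulling back prime filters, has infinite dimension. Without (T3) nothing better holds: if $E$ is the chain $x_1>x_2>\cdots$, then $A(E)$ is a chain, $U\to V\in\{V,E\}$, and an $n$-generated subalgebra is a chain with at most $n+2$ elements, of dimension at most $n$.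
\end{remark}

\section{The lower bound}\label{sec:lower}

Throughout this section $E$ is a tame poset with $\Sigma_0$ as in (T3).

\subsection{A new generator adds two steps}
Suppose a finite upset $R$ has already been produced. One new generator $r$ gives one separation below $R$ for free. The next result gains a second one, from implications between $r$ and $R$.

\begin{proposition}\label{prop:two}
Let $R\supseteq\Sigma_0$ be a finite upset and $D=E\setminus R$. There are $r\in A(E)$, points $\mu>g>w$ in $D$, and $V_1,V_2\in\langle R,r\rangle$ with $\mu\in V_1$, $g\notin V_1$, $g\in V_2$, $w\notin V_2$.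
\end{proposition}

\begin{proof}
Let $M=\max D$ and $G=D\setminus M$. By (P1) and (P4), $M$ is finite, $G$ is infinite, and every point of $D$ is below a point of $M$; anything strictly above a point of $M$ is in $R$. We take $V_1=r$ and arrange that $V_2=E\setminus{\downarrow}e$ for a point $e$ with $g\not\le e$. Then $g\in V_2$, and by (P2) there is $w<g$ with $w\le e$, so that $w\notin V_2$ and $w\in D$. The point $e$ is found in $M$ or in $R$.

\emph{Case 1: $g\not\le\beta$ for some $g\in G$ and $\beta\in M$.} Take $\mu\in M$ with $\mu>g$; then $\mu\ne\beta$. The set $r=R\cup(M\setminus\{\beta\})$ is an upset containing $\mu$ and not $g$. Let $Y=r\to R=E\setminus{\downarrow}(M\setminus\{\beta\})$. A point of $Y\setminus R$ lies in $D$ and is below no point of $M$ other than $\beta$, so it is below $\beta$; and $\beta\in Y\setminus R$. By \eqref{eq:cut}, $V_2:=Y\to R=E\setminus{\downarrow}\beta$.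

\emph{Case 2: every point of $G$ is below every point of $M$.} We claim that $g\not\le o$ for some $g\in G$ and $o\in R$. Otherwise every point of $G$ is strictly below every point of $E\setminus G=R\cup M$. Then ${\Uparrow}\lambda=E\setminus G$ for each $\lambda\in\max G$, so $\max G=\{\lambda\}$ by (T3), and $\lambda$ is the greatest element of $G$ by (P4). A maximal element $\lambda'$ of $G\setminus\{\lambda\}$ has ${\Uparrow}\lambda'=\{\lambda\}\cup(E\setminus G)={\uparrow}\lambda$, so $\mathrm{Cov}(\lambda')=\{\lambda\}$, contradicting (T3). Both uses of (T3) are legitimate because $G\cap\Sigma_0=\emptyset$. Now let $r=(R\setminus{\downarrow}o)\cup M$. It is an upset: $R\setminus{\downarrow}o$ is one, and if $e>\mu\in M$ then $e\in R$, while $e\le o$ would give $g<\mu<o$. Any $\mu\in M$ satisfies $\mu>g$ and $\mu\in r$, and $g\notin r$. The set $R\setminus r=R\cap{\downarrow}o$ has greatest element $o$, so $V_2:=R\to r=E\setminus{\downarrow}o$.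
\end{proof}

The hypothesis $R\supseteq\Sigma_0$ cannot be dropped: for $R=\emptyset$ and a poset with greatest element the conclusion contradicts Lemma~\ref{lem:top}. To iterate the proposition we must attach $\mu>g>w$ to an existing chain, but we do not control where $\mu$ lies. The remedy is to choose $R$ so that \emph{every} point outside $R$ is the end of a long separated chain, and Lemma~\ref{lem:bd} provides such a set.

\begin{corollary}\label{cor:extend}
Let $q_1,\dots,q_n\in A(E)$, and suppose there is a chain of length $e\ge2$ separated by $W_1,\dots,W_{e-1}\in\langle q_1,\dots,q_n\rangle$ with $W_1\supseteq\Sigma_0$. Then there are $q_{n+1}\in A(E)$ and a chain of length $e+2$ separated by $W_1,\dots,W_{e-1},V_1,V_2\in\langle q_1,\dots,q_{n+1}\rangle$.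
\end{corollary}

\begin{proof}
Let $R=\mathrm{bd}_{e-1}(W_1,\dots,W_{e-1})\in\langle q_1,\dots,q_n\rangle$. By Lemma~\ref{lem:bd} the last point of the given chain is not in $R$, so $R\ne E$ and $R$ is a finite upset. By the same lemma every $\mu\notin R$ is the end of a chain $y_1>\dots>y_{e-1}>y_e=\mu$ separated by $W_1,\dots,W_{e-1}$. Then $\mu\le y_2\notin W_1$, so $\mu\notin W_1$. Hence $R\supseteq W_1\supseteq\Sigma_0$. Apply Proposition~\ref{prop:two} to $R$, put $q_{n+1}=r$, and use the chain $y_1>\dots>y_{e-1}>\mu>g>w$.
\end{proof}

Starting from the single generator $q_1=\Sigma_0$ and a chain of length $2$ (a point of $\Sigma_0$ and a point below it outside $\Sigma_0$), Corollary~\ref{cor:extend} gives dimension $2n-1$ with $n$ generators. This is one short of (A). The missing unit is won by choosing the first two generators together.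

\subsection{Two generators give four steps}
Let $\Sigma_1=E\setminus\bigcap_{s\in\Sigma_0}{\Downarrow}s$. It is a finite upset by (P2), it contains $\Sigma_0$, and every $b\notin\Sigma_1$ is strictly below all of $\Sigma_0\supseteq\max E$.

\begin{definition}
A \emph{fork} is a quadruple $(b,y,z,z')$ with $b\notin\Sigma_1$, $y\in\mathrm{Inc}(b)$ not maximal in $\mathrm{Inc}(b)$, and $z,z'\in\mathrm{LC}(b)$ with $z<y$ and $z'\not\le y$.
\end{definition}

This is the shape met in Example~\ref{ex:four}, with $z'=x_{\{y\}}$. In the ladder, $(a_j,a_{j+1},a_{j+3},a_{j+2})$ is a fork for $j\ge4$, and the generators $q,p$ constructed below are $G_{j-2},G_{j-1}$.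

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\node (u) at (1,4) {$u$};
\node (a) at (2.2,3) {$a$};
\node (y) at (2.2,2) {$y$};
\node (b) at (0,2.4) {$b$};
\node (z) at (1.1,1) {$z$};
\node (zp) at (-1.1,1) {$z'$};
\node (w) at (0,0) {$w$};
\draw[very thick] (u)--(a)--(y)--(z)--(w);
\draw (u)--(b)--(z);
\draw (b)--(zp)--(w);
\end{tikzpicture}
\caption{A fork $(b,y,z,z')$ and the chain $u>a>y>z>w$ (thick) that two generators separate. Edges indicate $>$ downward. The points $a$ and $y$ are incomparable with $b$, the points $z,z'$ are lower covers of $b$, and $z'$ is not below $y$.}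
\label{fig:fork}
\end{figure}

\begin{lemma}\label{lem:fork-chain}
If $E$ has a fork, there are finite upsets $q\supseteq\Sigma_0$ and $p$ and a separated chain of length $5$ over $\langle q,p\rangle$ with $W_1=q$.
\end{lemma}

\begin{proof}
Let $(b,y,z,z')$ be a fork; note $E={\uparrow}b\sqcup\mathrm{Inc}(b)\sqcup{\Downarrow}b$. Put
\[
q={\Uparrow}b\supseteq\Sigma_0,\qquad P=\mathrm{Inc}(b)\setminus{\downarrow}y,\qquad p=q\cup P .
\]
The set $p$ is a finite upset: a point above a point of $P$ is neither $\le b$ nor $\le y$, so it lies in $q\cup P$. The generator $p$ must do two things, namely omit $y$ and still allow $b$ to be recovered. Both are possible because $y$ is not maximal in $\mathrm{Inc}(b)$: a maximal element of $\mathrm{Inc}(b)$ below $y$ would equal $y$, so $\max\mathrm{Inc}(b)\subseteq P$ and therefore $\mathrm{Inc}(b)\subseteq{\downarrow}P$.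

Choose $a\in\max\mathrm{Inc}(b)$ with $a>y$. As $b$ is below all of $\max E$, the point $a$ is not maximal in $E$; choose $u>a$. Then $u\not\le b$, and $u\notin\mathrm{Inc}(b)$ by maximality of $a$, so $u\in q$. By (P2) choose $w$ strictly below $z$ and $z'$. So $u>a>y>z>w$ (Figure~\ref{fig:fork}). We have $u\in q$, $a\notin q$, and $a\in p$, $y\notin p$. The other two separations need four implications.

\emph{$s:=p\to q=E\setminus{\downarrow}P$ equals ${\uparrow}b$.} No point of ${\uparrow}b$ is below a point of $P\subseteq\mathrm{Inc}(b)$, and $\mathrm{Inc}(b)\subseteq{\downarrow}P$. If $x<b$, then $x\le z_1$ for some $z_1\in\mathrm{LC}(b)$ by (P3). Since $b\notin\Sigma_0$, also $z_1\notin\Sigma_0$, so by (T3) $z_1$ has a cover $c\ne b$. Two covers of $z_1$ are incomparable, so $x<c\in\mathrm{Inc}(b)\subseteq{\downarrow}P$.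

\emph{$v_1:=s\to q=E\setminus{\downarrow}b=q\cup\mathrm{Inc}(b)$} by \eqref{eq:cut}. So $y\in v_1$ and $z\notin v_1$.

\emph{$v_2:=v_1\to p=E\setminus{\downarrow}y$} by \eqref{eq:cut}, since $v_1\setminus p=\mathrm{Inc}(b)\cap{\downarrow}y$ has greatest element $y$.

\emph{$v_3:=v_2\to(p\cup s)=E\setminus{\downarrow}({\Downarrow}b\setminus{\downarrow}y)$}, since $p\cup s={\uparrow}b\cup P$ and $v_2\cap\mathrm{Inc}(b)=P$. The only point of ${\Downarrow}b$ above the lower cover $z$ is $z$ itself, and $z\le y$; so $z\in v_3$. On the other hand $w<z'\in{\Downarrow}b\setminus{\downarrow}y$, so $w\notin v_3$.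

The chain is separated by $q,p,v_1,v_3$.
\end{proof}

\begin{lemma}\label{lem:fork-exists}
Every tame poset has a fork.
\end{lemma}

\begin{proof}
Suppose not. A point $y\parallel b$ that is above a lower cover of $b$ is strictly above it, so the absence of forks means:
\begin{itemize}
\item[$(*)$] if $b\notin\Sigma_1$ and $y\in\mathrm{Inc}(b)$ is not maximal in $\mathrm{Inc}(b)$ and is strictly above one lower cover of $b$, then $y$ is strictly above all lower covers of $b$.
\end{itemize}
Property $(*)$ pushes the lower covers of $b$ toward having the same points above them, which (T3) forbids. We turn this into an injection of points into points higher up, show by counting that it is almost onto, and follow it to a contradiction with (P1).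

To apply $(*)$ to two covers $b,b'$ of a point $x$ we need $b'$ not maximal in $\mathrm{Inc}(b)$. For $b'\parallel b$, a point $c>b'$ is never $\le b$, so it lies in ${\Uparrow}b$ or in $\mathrm{Inc}(b)$. Hence
\begin{equation}\label{eq:nonmax}
b'\parallel b\ \text{ and }\ {\Uparrow}b'\not\subseteq{\Uparrow}b\quad\Longrightarrow\quad b'\text{ is not maximal in }\mathrm{Inc}(b),
\end{equation}
and this suggests choosing covers $b$ with ${\Uparrow}b$ as small as possible. Let $\Sigma_2$ be the finite upset generated by $\Sigma_1$ and the lower covers of its points. For $x\notin\Sigma_2$ we have $\mathrm{Cov}(x)\cap\Sigma_1=\emptyset$, so by (T3) the sets ${\Uparrow}b'$, $b'\in\mathrm{Cov}(x)$, are pairwise distinct. Let $\mathrm{Min}(x)\ne\emptyset$ be the set of $b\in\mathrm{Cov}(x)$ for which ${\Uparrow}b$ is minimal under inclusion in this finite family.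

\emph{Claim 1: the sets $\mathrm{Min}(x)$, $x\notin\Sigma_2$, are pairwise disjoint.} Let $b\in\mathrm{Min}(x)\cap\mathrm{Min}(x')$; so $b\notin\Sigma_1$ and $x,x'\in\mathrm{LC}(b)$. Let $b'\in\mathrm{Cov}(x)\setminus\{b\}$. Then $b'\parallel b$, and ${\Uparrow}b'\not\subseteq{\Uparrow}b$ by minimality and distinctness. By \eqref{eq:nonmax} and $(*)$, $b'>x$ gives $b'>x'$. Also $b>x'$. So every cover of $x$ is strictly above $x'$, and ${\Uparrow}x\subseteq{\Uparrow}x'$ by (P3). By symmetry ${\Uparrow}x={\Uparrow}x'$, and $x=x'$ by (T3).

Let $X_1=\{x\notin\Sigma_2:|\mathrm{Min}(x)|=1\}$ and write $\mathrm{Min}(x)=\{\kappa(x)\}$ for $x\in X_1$. By Claim 1, $\kappa$ is injective.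

\emph{Claim 2: $H:=E\setminus\kappa(X_1)$ is finite.} Let $F\supseteq\Sigma_2$ be a finite upset and $\nu$ the number of $x\in F\setminus\Sigma_2$ with $|\mathrm{Min}(x)|\ge2$. The sets $\mathrm{Min}(x)$, $x\in F\setminus\Sigma_2$, are disjoint subsets of $F\setminus\Sigma_1$, so
\[
|F|-|\Sigma_2|+\nu\le\sum_{x\in F\setminus\Sigma_2}|\mathrm{Min}(x)|\le|F|-|\Sigma_1|,
\]
and $\nu\le|\Sigma_2|$. Since $\kappa$ maps $X_1\cap F$ injectively into $F\setminus H$, we get $|H\cap F|\le|F|-|X_1\cap F|=|\Sigma_2|+\nu\le2|\Sigma_2|$. Every finite subset of $E$ lies in such an $F$, so $|H|\le2|\Sigma_2|$.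

For $e\in E\setminus H$ let $x_e=\kappa^{-1}(e)$; note $e\notin\Sigma_1$. By (T3) choose $e^+\in\mathrm{Cov}(x_e)\setminus\{e\}$. The set ${\Uparrow}e$ is the unique minimal member of a finite family of distinct sets, hence its least member. So
\[
{\Uparrow}e\subsetneq{\Uparrow}e^+,\qquad e\parallel e^+,\qquad x_e\in\mathrm{LC}(e)\cap\mathrm{LC}(e^+).
\]
Starting from $e\in E\setminus H$, put $e_0=e$ and $e_{i+1}=e_i^+$ as long as $e_i\notin H$, and write $x_i=x_{e_i}$.

\emph{Claim 3: the terms $e_0,e_1,\dots$ are distinct and pairwise incomparable.} They are distinct since ${\Uparrow}e_i$ grows strictly. Suppose $j$ is least such that $e_j$ is comparable with an earlier term, and let $i<j$ be largest with $e_i$ comparable to $e_j$. Then $i\le j-2$, and $e_j\parallel e_k$ for $i<k<j$. If $e_i<e_j$, then $e_j\in{\Uparrow}e_i\subseteq{\Uparrow}e_{j-1}$, contradicting $e_{j-1}\parallel e_j$. So $e_j<e_i$. We show $x_k<e_j$ for $k=j-1,j-2,\dots,i$. For $k=j-1$ this holds as $e_j=e_{j-1}^+$. Let $i<k\le j-1$ and $x_k<e_j$. Apply $(*)$ with $b=e_k\notin\Sigma_1$ and $y=e_j\in\mathrm{Inc}(e_k)$; it is not maximal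 there, because $e_j<e_i$ and $e_i\parallel e_k$ by minimality of $j$. Both $x_k$ and $x_{k-1}$ are lower covers of $e_k$, so $x_{k-1}<e_j$. For $k=i$ we obtain $x_i<e_j<e_i$, contradicting $x_i\in\mathrm{LC}(e_i)$.

Antichains are finite, so the sequence stops, at a term $h\in H$ different from $e_0$, and $e\parallel h$ by Claim 3. Hence $E\setminus H\subseteq\bigcup_{h\in H}\mathrm{Inc}(h)$, which is finite by Claim 2 and (P1). So $E$ is finite, a contradiction.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:strong}(A)}
Let $A=L^{\mathrm{op}}$ and let $A(E)$, with $E$ tame, be an image of $A$ (Proposition~\ref{prop:tame}). By Lemma~\ref{lem:lift} it suffices to find the subalgebras in $A(E)$. The case $n=1$ is contained in Remark~\ref{rem:infinite-dim}. For $n\ge2$ we show by induction that there are $q_1,\dots,q_n\in A(E)$ and a separated chain of length $2n+1$ over $\langle q_1,\dots,q_n\rangle$ with $W_1\supseteq\Sigma_0$. For $n=2$ this is Lemmas~\ref{lem:fork-exists} and~\ref{lem:fork-chain}, and Corollary~\ref{cor:extend}, which keeps $W_1$, is the induction step. By Lemma~\ref{lem:dim}, $\dim\langle q_1,\dots,q_n\rangle\ge2n$.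 The last sentence of (A) follows, since a variety contained in $\mathcal V_{n,2n-1}$ has no infinite finitely generated member. \qed

\section{The upper bound in $E_N$}\label{sec:upper}

\begin{proposition}\label{prop:upper}
If $N\ge n2^{n+1}+5$, then every $n$-generated subalgebra of $A(E_N)$ has dimension at most $2n$.
\end{proposition}

Some largeness of $N$ is necessary, since $N+2$ elements generate all of $A(E_N)$. The proposition completes the proof of the main theorems.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(B)]
Let $N\ge m2^{m+1}+5$. The algebra $A(E_N)$ is infinite and finitely generated (Lemma~\ref{lem:fg}). For $2\le n\le m$ the maximal dimension of an $n$-generated subalgebra is at most $2n$ by Proposition~\ref{prop:upper} and at least $2n$ by (A). For $n=1$ it is $1$ by Lemma~\ref{lem:top}. The opposite algebra $A(E_N)^{\mathrm{op}}$ is the required co-Heyting algebra.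
\end{proof}

It remains to prove Proposition~\ref{prop:upper}. Let $E=E_N$ and $\mathfrak B=\langle p_1,\dots,p_n\rangle$. Generators equal to $\emptyset$ or $E$ may be discarded: lowering $n$ (possibly to $0$) keeps the hypothesis on $N$ and strengthens the conclusion. So all $p_i$ are nonempty finite upsets, and $t\in p_i$. By Lemma~\ref{lem:innovative}, and since level $-1$ is innovative, it suffices to prove that \emph{at most $2n$ levels $j\ge0$ are innovative}. Let $\mathcal T_j=[L_{<j}]$ be the set of types occurring above level $j$, and let $\mathrm{inn}(j)$ be $1$ if $j$ is innovative and $0$ otherwise. From the definition of the order,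
\begin{equation}\label{eq:sandwich}
T(x_M)=[L_{<j}\setminus M],\qquad [L_{<j-1}\cup B_{j-1}]\subseteq T(x_M)\subseteq\mathcal T_j\qquad(x_M\in L_j,\ j\ge1).
\end{equation}
In particular, for $j\ge0$,
\begin{equation}\label{eq:Bcarries}
[B_j]=[L_j]\quad\Longrightarrow\quad T(x)=\mathcal T_{j+1}\ \text{ for all }x\in L_{j+1}.
\end{equation}

\subsection{Starts, idle levels and blocks}
The \emph{start} of $p_i$ is $k_i=\min\{k\ge0:L_k\not\subseteq p_i\}$. Then $L_j\subseteq p_i$ for $j<k_i$. For $j\ge k_i+2$ every point of $L_j$ is below a point of $L_{k_i}\setminus p_i$, so $L_j\cap p_i=\emptyset$. For the same reason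
\begin{equation}\label{eq:inM}
x_M\in L_{k_i+1}\cap p_i\quad\Longrightarrow\quad L_{k_i}\setminus p_i\subseteq M .
\end{equation}
So each generator varies on two levels only. With $I_j=\{i:k_i\ge j\}$ for $j\ge-1$, this reads
\begin{equation}\label{eq:colors}
I_{j+1}\subseteq c(x)\subseteq I_{j-1}\qquad(x\in L_j,\ j\ge0),
\end{equation}
and $I_j\setminus I_{j+1}$ is the set of indices of generators starting at $j$. A level $j\ge0$ is \emph{idle} if neither $j$ nor $j-1$ is a start; then $I_{j-1}=I_j=I_{j+1}$ is the color of all points of $L_j$. At most $2n$ levels $j\ge0$ are not idle. For each maximal set $\{\ell,\dots,\ell+r\}$ of consecutive starts, the interval of levels $\{\ell,\dots,\ell+r+1\}$ is a \emph{block}. The next start after it is at least $\ell+r+2$, so blocks are disjoint; their union is the set of non-idle levels $\ge0$; and each generator starts in exactly one block.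

If idle levels were never innovative we would be done. They can be: in Example~\ref{ex:four} the starts are $0$ and $1$, the block is $\{0,1,2\}$, and the idle level $3$ is innovative (the separated chain of length $5$ forces all five candidate levels to be). So innovation on idle levels has to be charged to earlier blocks, and we must show that the blocks can pay. First we show that idle levels damp the variety of types quickly; this is the only place where $N\ge n2^{n+1}+5$ is used.

\subsection{Loners and twins}
Omitting a point $f$ from what lies above $x_M$ matters only if the type of $f$ is not available elsewhere. Call $e\in A_j$ a \emph{loner} if $[e]$ does not occur on $L_{\le j}\setminus\{e\}$, and let $\lambda_j$ be the number of loners in $A_j$.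

\begin{lemma}\label{lem:twins}
\begin{itemize}
\item[(a)] $\lambda_j\le n2^{n+1}$ for all $j\ge0$.
\item[(b)] Let $j\ge1$, $f\in A_{j-1}$ and $Z\subseteq A_{j-1}$ with $|Z|\le2$. There is $f'\in A_{j-1}\setminus(Z\cup\{f\})$ with $T(x_{\{f,f'\}})=T(x_{\{f\}})$.
\item[(c)] If $j\ge0$ is idle, every point of $A_j$ has the type of some point of $B_j$; so $[B_j]=[L_j]$ and $\lambda_j=0$.
\end{itemize}
\end{lemma}

\begin{proof}
We first show that (b) and (c) hold for a given $j\ge1$ provided $\lambda_{j-1}\le n2^{n+1}$. By \eqref{eq:sandwich} the equality in (b) fails for $f'$ only if $[f']$ does not occur on $L_{<j}\setminus\{f,f'\}$. Then $f'$ is a loner, or the points of type $[f']=[f]$ on $L_{<j}$ are exactly $f$ and $f'$, which happens for at most one $f'$. Together with $Z\cup\{f\}$, at most $n2^{n+1}+1+3<N$ elements are excluded, which gives (b). If $j$ is idle, $x_{\{f\}}$ and $x_{\{f,f'\}}\in B_j$ have the same color and the same $T$, so the same type by Lemma~\ref{lem:types}(a); this is (c). For $j=0$ idle, all points of $L_0$ have the same color and $T(x)=\{[t]\}$, so one type, and $B_0\ne\emptyset$;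 this is why $B_0$ is there.

Now we prove by induction that $\lambda_j\le2^n\nu_j$, where $\nu_j\le2n$ is the number of non-idle levels in $[0,j]$; this gives (a), hence (b) and (c) for all $j$. For idle $j$ we have $\lambda_j=0$ by (c), available by the induction hypothesis. Let $j$ be non-idle. Points of $L_j$ with $T(x)=\mathcal T_j$ have at most $2^n$ types, one for each color, and distinct loners have distinct types; so at most $2^n$ loners satisfy $T(x)=\mathcal T_j$. For $j=0$ this covers all of $A_0$. For $j\ge1$, if $f$ is not a loner then $T(x_{\{f\}})=\mathcal T_j$, so the remaining loners are of the form $x_{\{f\}}$ with $f$ a loner. Hence $\lambda_j\le\lambda_{j-1}+2^n$.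
\end{proof}

\subsection{The potential}
We attach to each level $j$ a number $\Phi_j\in\{0,1,2\}$ bounding the number of innovative levels in a run of idle levels starting at $j$. A level $j\ge0$ is
\begin{itemize}
\item \emph{uniform} if $T(x)=\mathcal T_j$ for all $x\in L_j$;
\item \emph{settled} if it is uniform and there is $\tau\in\mathcal T_j$ with $\Theta(\tau)=\mathcal T_j$ and $c(\tau)=I_j$;
\item \emph{nearly uniform} if there are $\gamma\ne\delta$ in $\mathcal T_j$ with $\Theta(\delta)=\mathcal T_j\setminus\{\gamma\}$ and $c(\delta)=I_j$, every $x\in L_j$ has $T(x)=\mathcal T_j$ or $T(x)=\mathcal T_j\setminus\{\gamma\}$, and some $x\in B_j$ has $T(x)=\mathcal T_j$.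
\end{itemize}
On a settled level the points of color $I_j$ repeat the old type $\tau$. On a uniform level they share one type, possibly new. On a nearly uniform level those that miss $\gamma$ repeat the old type $\delta$, so again only one type can be new. The third state is needed because a type $\gamma$ may occur on level $j-1$ at a single point of $A_{j-1}$, which some points of $L_j$ omit. Put $\Phi_j=0$ if $j$ is settled; $\Phi_j=1$ if $j$ is not settled but uniform or nearly uniform; $\Phi_j=2$ otherwise. Level $0$ is settled with $\tau=[t]$, so $\Phi_0=0$. In Example~\ref{ex:four}, level $3$ is uniform and level $4$ is settled with $\tau=\varepsilon$.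

\begin{lemma}\label{lem:idle}
If $j\ge0$ is idle, then $\mathrm{inn}(j)+\Phi_{j+1}\le\Phi_j$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:twins}(c) and \eqref{eq:Bcarries}, level $j+1$ is uniform, so $\Phi_{j+1}\le1$. This settles the case $\Phi_j=2$. All points of $L_j$ have color $I_j=I_{j+1}$.

Let $\Phi_j=0$, with $\tau$ as in the definition. By \eqref{eq:copy} all points of $L_j$ have type $\tau$. So $\mathrm{inn}(j)=0$, $\mathcal T_{j+1}=\mathcal T_j=\Theta(\tau)$, and $j+1$ is settled with the same $\tau$.

Let $\Phi_j=1$; we show that $j+1$ is settled. The points of $L_j$ with $T(x)=\mathcal T_j$ exist and have one type $\rho$ by Lemma~\ref{lem:types}(a), with $\Theta(\rho)=\mathcal T_j\cup\{\rho\}$ and $c(\rho)=I_{j+1}$. If $j$ is uniform there are no other points. If $j$ is nearly uniform the other points have $T(x)=\Theta(\delta)$, hence type $\delta\in\mathcal T_j$ by \eqref{eq:copy}. In both cases $\mathcal T_{j+1}=\mathcal T_j\cup\{\rho\}=\Theta(\rho)$.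
\end{proof}

\subsection{Blocks}
A block with many generators pays for itself by a crude count. The work lies in the short blocks where one generator starts on each level. Two lemmas describe how such a block begins and ends.

\begin{lemma}[Entering a block]\label{lem:enter}
Let $\ell$ be the first level of a block. Suppose $\ell$ is settled with $\tau$ and exactly one generator $p_a$ starts at $\ell$. Then there is a type $\sigma$ with $c(\sigma)=I_{\ell+1}$ and $\Theta(\sigma)=\mathcal T_{\ell+1}$, and every $x\in L_{\ell+1}$ with $c(x)\supseteq I_{\ell+1}$ has $[x]\in\mathcal T_{\ell+1}$.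
\end{lemma}

\begin{proof}
Since $\ell-1$ is not a start, $I_{\ell-1}=I_\ell=I_{\ell+1}\cup\{a\}$, so by \eqref{eq:colors} points of $L_\ell$ have color $I_\ell$ or $I_{\ell+1}$ according as they lie in $p_a$ or not. All have $T(x)=\mathcal T_\ell=\Theta(\tau)$. Those in $p_a$ have type $\tau$ by \eqref{eq:copy}. Those in $L_\ell\setminus p_a\ne\emptyset$ have one type $\sigma$, and $\Theta(\sigma)=\mathcal T_\ell\cup\{\sigma\}=\mathcal T_{\ell+1}$. Let $x\in L_{\ell+1}$ with $c(x)\supseteq I_{\ell+1}$. By \eqref{eq:colors} its color is $I_\ell$ or $I_{\ell+1}$, and by \eqref{eq:sandwich} $T(x)$ is $\mathcal T_\ell$ or $\mathcal T_\ell\cup\{\sigma\}$. If $x\in p_a$, all points above $x$ are in $p_a$, so $\sigma\notin T(x)$, $T(x)=\Theta(\tau)$ and $[x]=\tau$. If $x\notin p_a$, compare $x$ with a point $y\in L_\ell\setminus p_a$: the colors agree and $T(x)$ is $T(y)$ or $T(y)\cup\{[y]\}$, so $[x]=\sigma$ by Lemma~\ref{lem:types}(a),(b).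
\end{proof}

\begin{lemma}[Leaving a block]\label{lem:leave}
Let $j$ be the last level of a block, suppose exactly one generator $p_a$ starts at $j-1$, and let $Q=L_{j-1}\setminus p_a$.
\begin{itemize}
\item[(a)] If $Q$ is not of the form $\{u\}$ with $u\in A_{j-1}$, then $j+1$ is uniform.
\item[(b)] If $Q=\{u\}$ with $u\in A_{j-1}$, and there is a type $\alpha$ with $c(\alpha)=I_{j-1}$ and
\[
\Theta(\alpha)=[L_{<j}\setminus\{u\}]=[L_{<j-1}\cup B_{j-1}],
\]
then $j+1$ is uniform or nearly uniform.
\end{itemize}
In both cases $\Phi_{j+1}\le1$.
\end{lemma}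

\begin{proof}
Since $j$ is not a start, $I_{j+1}=I_j$ and $I_{j-1}=I_j\cup\{a\}$. So a point of $L_j$ has color $I_{j-1}$ if it lies in $p_a$ and $I_{j+1}$ if not. Also $Q\ne\emptyset$.

(a) By \eqref{eq:Bcarries} it suffices to match each $e=x_{\{f\}}\in A_j$ with a point of $B_j$ of the same type. If $e\in p_a$, then $Q=\{f\}$ by \eqref{eq:inM}, which is excluded; so $e\notin p_a$. By Lemma~\ref{lem:twins}(b) choose $f'$ with $T(x_{\{f,f'\}})=T(e)$ and, in case $Q$ consists of two points of $A_{j-1}$, with $f'\notin Q$. If $x_{\{f,f'\}}\in p_a$, then $Q\subseteq\{f,f'\}$ by \eqref{eq:inM}; as $Q$ is not a singleton in $A_{j-1}$, $Q=\{f,f'\}$, against the choice of $f'$. So $e$ and $x_{\{f,f'\}}$ have the same color and the same $T$, hence the same type.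

(b) Let $S=\Theta(\alpha)$ and $\beta=[u]$. All of $L_{<j}\setminus\{u\}$ lies in $p_a$ and $u$ does not, so $\beta\notin S$ and $\mathcal T_j=S\cup\{\beta\}$. For $x=x_M\in L_j$, \eqref{eq:sandwich} gives $S\subseteq T(x)$, and $\beta\in T(x)$ if and only if $u\notin M$. There are three kinds of points.
\begin{itemize}
\item $u\notin M$. Then $x<u$, so $x\notin p_a$, $c(x)=I_{j+1}$ and $T(x)=S\cup\{\beta\}$. These points have one type $\delta$, which occurs on $B_j$, and $\Theta(\delta)=S\cup\{\beta,\delta\}$.
\item $u\in M$, $x\in p_a$. Then $c(x)=c(\alpha)$ and $T(x)=\Theta(\alpha)$, so $[x]=\alpha\in S$.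
\item $u\in M$, $x\notin p_a$. Then $c(x)=I_{j+1}$ and $T(x)=S$. These points, if any, have one type $\gamma$.
\end{itemize}
Points of $L_{j+1}$ are below all of $L_{<j}\cup B_j$, so their $T$ contains $\Theta(\delta)$. If there are no points of the third kind, or $\gamma\in\Theta(\delta)$, then $\mathcal T_{j+1}=\Theta(\delta)$ and $j+1$ is uniform. Otherwise $\gamma\ne\delta$, $\Theta(\delta)=\mathcal T_{j+1}\setminus\{\gamma\}$, $c(\delta)=I_{j+1}$, and each $x\in L_{j+1}$ has $T(x)=\mathcal T_{j+1}$ or $\mathcal T_{j+1}\setminus\{\gamma\}$. Fix a point $g\in L_j$ of type $\gamma$ and a two-element set $M'\subseteq A_j\setminus\{g\}$; then $x_{M'}\in B_{j+1}$ is below $g$, so $T(x_{M'})=\mathcal T_{j+1}$. Thus $j+1$ is nearly uniform.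
\end{proof}

\begin{lemma}\label{lem:block}
For a block $\{\ell,\dots,\ell+r+1\}$ in which $m$ generators start,
\[
\sum_{j=\ell}^{\ell+r+1}\mathrm{inn}(j)+\Phi_{\ell+r+2}\le\Phi_\ell+2m .
\]
\end{lemma}

\begin{proof}
The left side is at most $(r+2)+2=r+4$, and $m\ge r+1$. If $m\ge r+2$, then $2m\ge2r+4\ge r+4$. If $m=r+1$, the right side is $\Phi_\ell+2r+2$, which is at least $r+4$ when $r+\Phi_\ell\ge2$. There remain the cases $m=r+1$ with $(r,\Phi_\ell)\in\{(0,0),(0,1),(1,0)\}$, in which exactly one generator starts on each of the levels $\ell,\dots,\ell+r$.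

\emph{Case $r=0$, $\Phi_\ell=0$; the right side is $2$.} Take $\sigma$ from Lemma~\ref{lem:enter}. Since $\ell+1$ is not a start, $I_{\ell+2}=I_{\ell+1}$, and by \eqref{eq:colors} every $x\in L_{\ell+1}$ has $c(x)\supseteq I_{\ell+1}$, so $[x]\in\mathcal T_{\ell+1}$. Hence $\mathrm{inn}(\ell+1)=0$ and $\mathcal T_{\ell+2}=\mathcal T_{\ell+1}=\Theta(\sigma)$. By \eqref{eq:sandwich} points of $L_{\ell+2}$ have $T(x)\supseteq\mathcal T_{\ell+1}$, so $\ell+2$ is uniform, and it is settled with $\sigma$ because $c(\sigma)=I_{\ell+2}$. The left side is at most $1$.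

\emph{Case $r=0$, $\Phi_\ell=1$; the right side is $3$.} The block has two levels, so it suffices to show $\Phi_{\ell+2}\le1$. Apply Lemma~\ref{lem:leave} with $j=\ell+1$ and $p_a$ the generator starting at $\ell$. By part (a) we may assume $L_\ell\setminus p_a=\{u\}$ with $u\in A_\ell$, and we must find $\alpha$. The points of $L_\ell\setminus\{u\}\supseteq B_\ell$ lie in $p_a$ and have color $I_\ell$, by \eqref{eq:colors} and $I_{\ell-1}=I_\ell=I_{\ell+1}\cup\{a\}$. Those with $T(x)=\mathcal T_\ell$ have one type $\alpha$, which occurs on $B_\ell$ whether $\ell$ is uniform or nearly uniform; $c(\alpha)=I_\ell$ and $\Theta(\alpha)=\mathcal T_\ell\cup\{\alpha\}$. The others, present only if $\ell$ is nearly uniform with types $\gamma_0,\delta_0$, have $T(x)=\Theta(\delta_0)$ and color $I_\ell=c(\delta_0)$, hence type $\delta_0\in\mathcal T_\ell$. Therefore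
\[
[L_{\le\ell}\setminus\{u\}]\subseteq\mathcal T_\ell\cup\{\alpha\}\subseteq[L_{<\ell}\cup B_\ell]\subseteq[L_{\le\ell}\setminus\{u\}],
\]
and Lemma~\ref{lem:leave}(b) applies.

\emph{Case $r=1$, $\Phi_\ell=0$; the right side is $4$.} The block has three levels, so it suffices to show $\Phi_{\ell+3}\le1$. Let $p_a$ start at $\ell+1$ and apply Lemma~\ref{lem:leave} with $j=\ell+2$. By part (a) we may assume $L_{\ell+1}\setminus p_a=\{u\}$ with $u\in A_{\ell+1}$. Take $\sigma$ from Lemma~\ref{lem:enter}, applied to the generator starting at $\ell$. A point $x\in L_{\ell+1}\setminus\{u\}$ has $c(x)\supseteq I_{\ell+2}\cup\{a\}=I_{\ell+1}$, so $[x]\in\mathcal T_{\ell+1}$. Since $B_{\ell+1}\subseteq L_{\ell+1}\setminus\{u\}$, both $[L_{\le\ell+1}\setminus\{u\}]$ and $[L_{\le\ell}\cup B_{\ell+1}]$ equal $\mathcal T_{\ell+1}=\Theta(\sigma)$, and $c(\sigma)=I_{\ell+1}=I_{j-1}$. Lemma~\ref{lem:leave}(b) applies with $\alpha=\sigma$.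
\end{proof}

The first case shows a single generator entering a settled region and producing only one innovative level, in accordance with Lemma~\ref{lem:top}. The third case is the one of Example~\ref{ex:four}, where three innovative levels in the block and one more after it use up the full budget $2m=4$.

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $J$ be larger than every level of every block. The interval $[0,J)$ is partitioned into idle levels and blocks, consecutive intervals to which Lemmas~\ref{lem:idle} and~\ref{lem:block} apply. Adding these inequalities, the potentials telescope, and the numbers $m$ add up to $n$: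
\[
\sum_{0\le j<J}\mathrm{inn}(j)+\Phi_J\le\Phi_0+2n=2n .
\]
Since $\Phi_J\ge0$ and $J$ may be taken arbitrarily large, at most $2n$ levels $j\ge0$ are innovative. With level $-1$ this makes at most $2n+1$ innovative levels, and Lemma~\ref{lem:innovative} gives $\dim\mathfrak B\le2n$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{DJ} Luck Darni\`ere, Markus Junker, \emph{Codimension and pseudometric in co-Heyting algebras}, arXiv:0812.2026 (2008).
\end{thebibliography}
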